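\title{Non-expansive bijections between the unit balls of non-isometric Banach spaces}


\begin{abstract}
We construct a bijection $F$ from the closed unit ball of $\ell_1(\mathfrak c)$ onto the closed unit ball of the space $\ell_\infty^c(\mathfrak c)$ of bounded, countably supported functions such that $\|F(x)-F(x')\|\le\|x-x'\|$ for all $x,x'$. The two spaces are not linearly isomorphic, so a non-expansive bijection between unit balls does not force the spaces to be isometric. Arbitrary Banach spaces of density character at most $\mathfrak c$ can be added to the domain as an $\ell_1$-summand and to the target as an $\ell_\infty$-summand. As consequences we obtain an example given by two equivalent norms on one vector space, and a Banach space whose unit ball has a non-expansive bijection onto itself that is not an isometry. The map sends the unit vectors of $\ell_1$, by transfinite recursion, to the points not yet covered, and it records every other point in coordinates that the recursion cannot overwrite.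
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces are real. For a Banach space $Z$ let $B_Z$ be its closed unit ball with the metric of the norm. A map $F$ between metric spaces is \emph{non-expansive} if $\rho(F(x),F(x'))\le\rho(x,x')$ for all $x,x'$; for real-valued functions we also say \emph{$1$-Lipschitz}. Banach spaces $X$ and $Y$ are \emph{isometric} if there is a linear bijection $T\colon X\to Y$ with $\|Tx\|=\|x\|$ for all $x$. By the Mazur--Ulam theorem this is equivalent to the existence of a distance-preserving bijection $X\to Y$ that fixes $0$. The following question comes from \cite{Zavarzina}.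

\begin{quote}
\emph{Let $X$ and $Y$ be Banach spaces that admit a non-expansive bijection $F\colon B_X\to B_Y$. Must $X$ and $Y$ be isometric?}
\end{quote}

On a whole space non-expansive bijections need not preserve distances, as $x\mapsto x/2$ shows. On a ball this map is not onto, and several simple facts suggest that surjectivity leaves no room for shrinking.

\begin{itemize}
\item Every non-expansive bijection $F\colon B_X\to B_Y$ fixes $0$. Indeed, all of $F(B_X)$ lies within distance $1$ of $y=F(0)$, while for $y\neq0$ the point $-y/\|y\|$ has distance $1+\|y\|$ from $y$. Hence $\|F(x)\|\le\|x\|$, and preimages of unit vectors are unit vectors.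
\item For $X=Y=\mathbb R$ the preimages of $1$ and $-1$ have distance at least $2$, so they are the endpoints of $[-1,1]$. If $F(\pm1)=\pm1$, then $|F(t)-1|\le1-t$ and $|F(t)+1|\le1+t$ give $F(t)=t$. Otherwise $F(t)=-t$.
\item If $F$ is the restriction of a linear map $T$, then $T$ is injective and $T(B_X)=B_Y$, so $\|Tx\|\le1$ if and only if $\|x\|\le 1$, and $T$ is an isometry of $X$ onto $Y$.
\item Call a metric space \emph{plastic} if every non-expansive bijection of it onto itself is an isometry. It is known that $B_Y$ is plastic if $Y$ is finite-dimensional, or strictly convex, or $Y=\ell_1$. We do not use these results.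
\end{itemize}

One would guess that the answer is yes. It is no. For a set $\Gamma$ let $\ell_1(\Gamma)$ be the space of functions $z\colon\Gamma\to\mathbb R$ with $\|z\|=\sum_\gamma|z_\gamma|<\infty$, and let $\ell_\infty^c(\Gamma)$ be the space of bounded functions $y\colon\Gamma\to\mathbb R$ whose support $\operatorname{supp}y=\{\gamma:y(\gamma)\ne0\}$ is countable, with the sup norm. The support of a uniform limit of a sequence lies in the union of the supports, so $\ell_\infty^c(\Gamma)$ is closed in $\ell_\infty(\Gamma)$ and is a Banach space. Elements of $\ell_1(\Gamma)$ also have countable support. Put $\mathfrak c=2^{\aleph_0}$.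

\begin{theorem}\label{thm:main}
Let $\lambda$ be a cardinal with $\lambda^{\aleph_0}=\lambda\ge2$, for example $\lambda=\mathfrak c$. There is a non-expansive bijection $B_{\ell_1(\lambda)}\to B_{\ell_\infty^c(\lambda)}$. The spaces $\ell_1(\lambda)$ and $\ell_\infty^c(\lambda)$ are not isometric, and not even linearly isomorphic.
\end{theorem}

The construction tolerates arbitrary summands. We write $P\oplus_1Q$ and $P\oplus_\infty Q$ for $P\times Q$ with the norms $\|p\|+\|q\|$ and $\max\{\|p\|,\|q\|\}$. The \emph{density character} of a space is the least cardinality of a dense subset.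

\begin{theorem}\label{thm:general}
Let $\lambda^{\aleph_0}=\lambda\ge2$ and let $W,V$ be arbitrary Banach spaces of density character at most $\lambda$ (possibly $\{0\}$). Then there is a non-expansive bijection
\[
F\colon B_{W\oplus_1\ell_1(\lambda)}\longrightarrow B_{V\oplus_\infty\ell_\infty^c(\lambda)}.
\]
The two spaces are never isometric. Moreover, $F$ does not map the unit sphere into the unit sphere, and $F^{-1}$ is discontinuous at $0$.
\end{theorem}

\begin{corollary}\label{cor:iso}
Let $P=\ell_1(\mathfrak c)$ and $Q=\ell_\infty^c(\mathfrak c)$. There is a non-expansive bijection from the unit ball of $P\oplus_1Q$ onto the unit ball of $P\oplus_\infty Q$. These are the same vector space with two equivalent norms, and they are not isometric.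
\end{corollary}

\begin{corollary}\label{cor:plastic}
There is a Banach space $Z$ and a non-expansive bijection $B_Z\to B_Z$ that is not an isometry.
\end{corollary}

All proofs are in ZFC. We prove Theorem~\ref{thm:general} directly. A reader interested only in Theorem~\ref{thm:main} may take $W=V=\{0\}$, skip Lemma~\ref{lem:separating} and read the index set $S$ as empty.

\section{The idea on two unit vectors}\label{sec:idea}

Two features of the spaces make the construction possible. First, distinct unit vectors $e_\beta$ of $\ell_1$ have distance $2$, which is the diameter of any unit ball, so \emph{every} assignment $e_\beta\mapsto y_\beta\in B_Y$ is non-expansive. Second, a map into a space with the sup norm is non-expansive exactly when each coordinate is $1$-Lipschitz, so it can be built one coordinate at a time.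

Surjectivity alone is cheap: if $(y_\beta)_{\beta\in I}$ lists $B_Y$, the linear map $z\mapsto\sum_\beta z_\beta y_\beta$ sends $B_{\ell_1(I)}$ onto $B_Y$. By the third item in Section~\ref{sec:intro}, no linear map can be injective as well unless the spaces are isometric. We keep the plan of covering $B_Y$ with the help of unit vectors, and we obtain injectivity by writing a code for $x$ into coordinates reserved for it. The code must vanish at the unit vectors, whose images are prescribed, and at $0$. This is the purpose of the function
\[
\psi(t)=\tfrac12\min\{|t|,|1-t|\},\qquad -1\le t\le1 ,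
\]
which has the following properties:
\begin{equation}\label{eq:psi}
\psi\text{ is $\tfrac12$-Lipschitz},\qquad 0\le\psi(t)\le\tfrac12|t|\le\tfrac12,\qquad \psi(t)=0\iff t\in\{0,1\}.
\end{equation}
Write $t^+=\max\{t,0\}$ and fix $0<\varepsilon\le1$.

\emph{One unit vector.} Let $e_1$ have the prescribed image $\varepsilon u$, where $u$ is the first coordinate vector of $\ell_\infty^3$. Define
\[
F_1(se_1)=\bigl((\varepsilon-1+s)^+\,;\ \psi(s),\ s\psi(s)\bigr),\qquad |s|\le1 .
\]
A $1$-Lipschitz function with value $\varepsilon$ at $s=1$ must take its value at $s$ in $[\varepsilon-(1-s),\varepsilon+(1-s)]$, and the first coordinate is the point of this interval nearest to $0$. The other two coordinates are the code: for $s\notin\{0,1\}$ the second is non-zero and the ratio of the third to the second is $s$. Since $F_1(0)=0\ne\varepsilon u=F_1(e_1)$, the map is injective. Unlike the segment $\{s\varepsilon u\}$, this curve meets the line $\mathbb Ru$ only in $0$ and $\varepsilon u$, so all other multiples of $u$ remain free as images of later unit vectors.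

\emph{Two unit vectors.} The code coordinates are part of the target space, and the points that use them must be covered too. Let $e_2$ be sent to the second coordinate vector, which is not on the curve because $\psi\le\frac12$. For $x=se_1+te_2$ with $|s|+|t|\le1$ we have $\|x-e_1\|=1-s+|t|$ and $\|x-e_2\|=|s|+1-t$. The second coordinate must now be $1$ at $e_2$, so at $x$ it must be at least $1-\|x-e_2\|=t-|s|$. Near $e_2$ it can no longer be $\psi(s)$: the old code is overwritten. We add a new block of code and put
\[
F_2(se_1+te_2)=\bigl((\varepsilon-1+s-|t|)^+\,;\ \max\{\psi(s),t-|s|\},\ s\psi(s)\,;\ \psi(t),\ s\psi(t),\ t\psi(t)\bigr).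
\]
The first two coordinates are maxima of $1$-Lipschitz functions of $x$, and the products are $1$-Lipschitz by the estimate in Lemma~\ref{lem:code}(a) below. We have $F_2(e_1)=(\varepsilon;0,0;0,0,0)$ and $F_2(e_2)=(0;1,0;0,0,0)$. The map is injective. If $t\notin\{0,1\}$, the fourth coordinate is non-zero and the last block determines $s$ and $t$. If $t=0$, then $F_2$ is the curve $F_1$ followed by zeros. If $t=1$, then $x=e_2$, whose image was chosen off the curve.

The example contains the three rules of the general construction. The unit vectors are well ordered, and $e_\alpha$ owns a block $\Gamma_\alpha$ of coordinates on which the code is weighted by $\psi(z_\alpha)$. The image of $e_\beta$ may use only blocks $\Gamma_\alpha$ with $\alpha<\beta$, so that the last block relevant to $x$ stays legible. The image of $e_\beta$ must avoid the image of everything spanned by earlier unit vectors. Two difficulties are not yet visible. Each step creates new points to cover, so the process must run long enough to close up, and a point $x$ need not have a last non-zero coordinate. The first is settled by the hypothesis $\lambda^{\aleph_0}=\lambda$,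 the second by the small tails of $\ell_1$-vectors.

\section{Three tools}\label{sec:tools}

\subsection*{The cardinal $\lambda$}
Fix $\lambda$ with $\lambda^{\aleph_0}=\lambda\ge2$. As usual $\lambda$ is the set of all ordinals of cardinality less than $\lambda$, and an ordinal $\beta$ is the set of smaller ordinals, so $J\cap\beta=\{\alpha\in J:\alpha<\beta\}$. The letters $\beta,\delta,\xi$ denote ordinals below $\lambda$. We have $\lambda=\lambda^{\aleph_0}\ge2^{\aleph_0}$, so $\lambda$ is uncountable and $\lambda\cdot\lambda=\lambda$.

\begin{lemma}\label{lem:cardinal}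
\begin{enumerate}
\item[(a)] Every countable subset of $\lambda$ is contained in some $\delta<\lambda$.
\item[(b)] If $|\Gamma|\le\lambda$, then $|\ell_\infty^c(\Gamma)|\le\lambda$. If $V$ has density character at most $\lambda$, then $|V|\le\lambda$.
\item[(c)] A non-empty set $M$ with $|M|\le\lambda$ has an enumeration $(p_\beta)_{\beta<\lambda}$ such that for all $p\in M$ and $\delta<\lambda$ there is $\beta\ge\delta$ with $p_\beta=p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) K\"onig's theorem states that $\sum_n\kappa_n<\prod_n\mu_n$ whenever $\kappa_n<\mu_n$ for all $n$. If $\{\delta_n\}$ were contained in no $\delta<\lambda$, then $\lambda=\bigcup_n(\delta_n+1)$, and so $\lambda\le\sum_n|\delta_n+1|<\lambda^{\aleph_0}=\lambda$.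

(b) A non-zero countably supported function is determined by a sequence in $\Gamma\times\mathbb R$ that lists its graph over the support, and $(\lambda\cdot\mathfrak c)^{\aleph_0}=\lambda$. Every point of $V$ is the limit of a sequence from a dense set of size at most $\lambda$, and there are at most $\lambda^{\aleph_0}$ such sequences.

(c) Compose a bijection $\lambda\to\lambda\times\lambda$, the first projection and a surjection $\lambda\to M$. Each $p$ occurs at $\lambda$ indices, and these do not all lie in $\delta$ because $|\delta|<\lambda$.
\end{proof}

\subsection*{Coordinates on $W$}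
A point $z\in\ell_1(\lambda)$ has coordinates $z_\xi$ that are $1$-Lipschitz, vanish at $0$, separate points and are non-zero for only countably many $\xi$. To encode points of $W$ in $\ell_\infty^c$ we need functions on $W$ with the same four properties. Linearity is not needed.

\begin{lemma}\label{lem:separating}
Let $W$ have density character at most $\lambda$. There are a set $S$ with $|S|\le\lambda$ and $1$-Lipschitz functions $j_s\colon W\to\mathbb R$ $(s\in S)$ with $j_s(0)=0$ such that $S(w)=\{s:j_s(w)\ne0\}$ is countable for every $w$ and the family $(j_s)$ separates the points of $W$. In particular $|j_s(w)|\le\|w\|$.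
\end{lemma}

\begin{proof}
A family of sets is \emph{discrete} if every point has a neighborhood meeting at most one member; its members are then pairwise disjoint. By A.~H.~Stone's theorem every open cover of a metric space has an open refinement that is a countable union of discrete families. Applying this to the covers by balls of radius $1/k$, we get a base $S=\bigcup_n\mathcal U_n$ of non-empty open sets with each $\mathcal U_n$ pairwise disjoint. The members of $\mathcal U_n$ contain distinct points of a dense set, so $|\mathcal U_n|\le\lambda$ and $|S|\le\lambda$.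

For $s\in S$ put $d_s(w)=\min\{1,\operatorname{dist}(w,W\setminus s)\}$, with $d_s\equiv1$ if $s=W$, and $j_s(w)=d_s(w)-d_s(0)$. Then $j_s$ is $1$-Lipschitz, $j_s(0)=0$, and $d_s(w)>0$ exactly when $w\in s$. If $j_s(w)\ne0$, then $s$ contains $w$ or $0$, and each point lies in at most one member of each $\mathcal U_n$. So $S(w)$ is countable. If $w\ne w'$, some $s\in S$ contains $w$ but not $w'$, and $j_s(w)-j_s(w')=d_s(w)>0$.
\end{proof}

\subsection*{Projecting onto an intersection of intervals}
Let $K_i=[a_i,b_i]$ $(i\in N)$ be compact intervals with $a_i\le b_k$ for all $i,k\in N$. Put $L=\sup_ia_i$ and $U=\inf_ib_i$, with $\sup\emptyset=-\infty$ and $\inf\emptyset=+\infty$. Then $L\le U$, both are finite if $N\ne\emptyset$, and for $r\in\mathbb R$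
\[
\pi(r;N)=\max\{L,\min\{U,r\}\}
\]
is the point nearest to $r$ among those lying in all $K_i$. It equals $L$ if $r<L$, it equals $U$ if $r>U$, and it equals $r$ otherwise. The next lemma says that intervals containing $r$ may be ignored. All locality properties of our map come from it.

\begin{lemma}\label{lem:interval}
If $N'\subset N$ and $r\in K_i$ for all $i\in N\setminus N'$, then $\pi(r;N)=\pi(r;N')$. In particular $\pi(r;N)=r$ if $r\in K_i$ for all $i\in N$.
\end{lemma}

\begin{proof}
Let $L'\le L\le U\le U'$ be the numbers for $N'$. If $L\le r\le U$, then $L'\le r\le U'$ and both projections are $r$. If $r<L$, then $L$ is the supremum of those $a_i$ that exceed $r$, and their indices lie in $N'$. Hence $L'=L>r$ and both projections are $L$. If $r>U$, the same argument with the $b_i$ below $r$ gives $U'=U<r$, and both projections are $U$.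
\end{proof}

\section{The code}\label{sec:code}

Fix $W,V$ as in Theorem~\ref{thm:general} and $(j_s)_{s\in S}$ as in Lemma~\ref{lem:separating}. For $J\subset\lambda$ regard $\ell_1(J)$ as the set of $z\in\ell_1(\lambda)$ with $\operatorname{supp}z\subset J$, and let $B_J$ be the unit ball of $W\oplus_1\ell_1(J)$. Points are written $x=(w,z)$, $x'=(w',z')$. Let $e_\beta$ be the point with $w=0$, $z_\beta=1$ and $z_\xi=0$ for $\xi\neq\beta$. For $x\in B_\lambda$,
\begin{equation}\label{eq:dist}
\|x-e_\beta\|=\|x\|-|z_\beta|+(1-z_\beta)=1+\|x\|-2z_\beta^+,
\end{equation}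
and
\begin{equation}\label{eq:one}
z_\beta=1\ \text{ forces }\ x=e_\beta,
\end{equation}
since the coordinate $z_\beta$ then uses up the whole norm.

Let $T=\{*\}\sqcup\lambda\sqcup S$ (disjoint union) and define on $B_\lambda$
\[
c_*(x)=1,\qquad c_\xi(x)=z_\xi\quad(\xi<\lambda),\qquad c_s(x)=j_s(w)\quad(s\in S).
\]
Each $c_t$ is $1$-Lipschitz with $|c_t|\le1$, and the family $(c_t)_{t\in T}$ separates the points of $B_\lambda$. The blocks of coordinates are
\[
\Gamma_{-1}=\{-1\}\times S,\qquad\Gamma_\alpha=\{\alpha\}\times T\quad(0\le\alpha<\lambda),
\]
and we put $\Gamma_{<\beta}=\bigcup_{-1\le\alpha<\beta}\Gamma_\alpha$, $\Gamma=\bigcup_{-1\le\alpha<\lambda}\Gamma_\alpha$ and $Y=\ell_\infty^c(\Gamma)$. Then $|\Gamma|=\lambda$. A point $\gamma\in\Gamma_\alpha$ is said to have \emph{level} $\alpha$. The \emph{code} of $x\in B_\lambda$ is the function $r(x)$ on $\Gamma$ with values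
\[
r_{(-1,s)}(x)=j_s(w),\qquad r_{(\alpha,t)}(x)=c_t(x)\,\psi(z_\alpha)\quad(\alpha\ge0).
\]
Every level $\alpha\ge0$ carries a full copy of the data of $x$, scaled by $\psi(z_\alpha)$, and the entry $(\alpha,*)$ records the scale. When $z=0$ all these copies vanish, and level $-1$ is there to record $w$.

\begin{lemma}\label{lem:code}
Let $x,x'\in B_\lambda$.
\begin{enumerate}
\item[(a)] Each $r_\gamma$ is $1$-Lipschitz on $B_\lambda$.
\item[(b)] $r(0)=0$ and $r(e_\beta)=0$ for all $\beta$.
\item[(c)] $|r_\gamma(x)|\le\|x\|$ for all $\gamma$, and $|r_\gamma(x)|\le\frac12|z_\alpha|$ if $\gamma$ has level $\alpha\ge0$.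
\item[(d)] $r(x)$ has countable support.
\item[(e)] If $\alpha\ge0$, $z_\alpha\notin\{0,1\}$ and $r(x)=r(x')$ on $\Gamma_\alpha$, then $x=x'$. If $z=z'=0$ and $r(x)=r(x')$ on $\Gamma_{-1}$, then $x=x'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At level $-1$ we have $|j_s(w)-j_s(w')|\le\|w-w'\|\le\|x-x'\|$. At level $\alpha\ge0$, by \eqref{eq:psi},
\begin{align*}
|r_{(\alpha,t)}(x)-r_{(\alpha,t)}(x')|&\le|c_t(x)-c_t(x')|\,\psi(z_\alpha)+|c_t(x')|\,|\psi(z_\alpha)-\psi(z'_\alpha)|\\
&\le\tfrac12\|x-x'\|+\tfrac12|z_\alpha-z_\alpha'|\le\|x-x'\|.
\end{align*}
This is the reason for the factor $\frac12$ in $\psi$.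

(b) For these points $w=0$, so $j_s(w)=0$, and $z_\alpha\in\{0,1\}$, so $\psi(z_\alpha)=0$.

(c) The first bound follows from (a) and $r(0)=0$, the second from $|c_t|\le1$ and \eqref{eq:psi}.

(d) If $r_{(\alpha,t)}(x)\ne0$, then $\alpha\in\{-1\}\cup\operatorname{supp}z$ and $t\in\{*\}\cup\operatorname{supp}z\cup S(w)$. Both sets are countable.

(e) In the first case the entry $(\alpha,*)$ gives $\psi(z'_\alpha)=\psi(z_\alpha)\ne0$. Dividing the other entries by this number gives $c_t(x)=c_t(x')$ for all $t$, so $x=x'$. In the second case $j_s(w)=j_s(w')$ for all $s$, so $w=w'$.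
\end{proof}

Thus $r$ is a non-expansive map $B_\lambda\to B_Y$ that collapses all unit vectors $e_\beta$ to $0$, and by \eqref{eq:one} and (e) it is injective on the remaining points. It remains to pull the unit vectors apart, to prescribed places, without destroying the code.

\section{Moving the unit vectors to prescribed points}\label{sec:map}

Let $J\subset\lambda$. A family $(v_\beta,y_\beta)_{\beta\in J}$ in $B_V\times B_Y=B_{V\oplus_\infty Y}$ is \emph{admissible} if $\operatorname{supp}y_\beta\subset\Gamma_{<\beta}$ for all $\beta\in J$. Fix such a family. A $1$-Lipschitz function with value $y_\beta(\gamma)$ at $e_\beta$ must take its value at $x$ in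
\[
K_\beta^\gamma(x)=\bigl[\,y_\beta(\gamma)-\|x-e_\beta\|,\ y_\beta(\gamma)+\|x-e_\beta\|\,\bigr].
\]
These intervals satisfy the hypothesis of Section~\ref{sec:tools}, because for $\beta\ne\beta'$
\[
y_\beta(\gamma)-y_{\beta'}(\gamma)\le2=\|e_\beta-e_{\beta'}\|\le\|x-e_\beta\|+\|x-e_{\beta'}\|.
\]
We take the permitted value that is closest to the code. For $x\in B_J$ and $\gamma\in\Gamma$ let $G_J(x)(\gamma)=\pi(r_\gamma(x);J)$, computed from the intervals $K_\beta^\gamma(x)$, $\beta\in J$, and let
\[
F_J(x)=\Bigl(\sum_{\beta\in J}z_\beta v_\beta,\ G_J(x)\Bigr).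
\]
The $V$-component has no coordinates to work with and none are needed: it only has to take the prescribed values, so the linear extension serves. For $W=V=\{0\}$, $J=\{1,2\}$, $y_1=\varepsilon\mathbf 1_{\{(0,0)\}}$ and $y_2=\mathbf 1_{\{(1,*)\}}$, where $\mathbf 1_A$ is the indicator function of $A$, the map $G_J$ consists of the six coordinates of $F_2$ from Section~\ref{sec:idea}, one more coordinate $t\psi(s)$ at $(1,2)$, and zeros.

Call $\beta\in J$ \emph{idle} at $(x,\gamma)$ if $r_\gamma(x)\in K^\gamma_\beta(x)$. By Lemma~\ref{lem:interval} idle indices can be dropped from the definition of $G_J(x)(\gamma)$.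

\begin{lemma}\label{lem:idle}
Let $x\in B_J$, let $\gamma$ have level $\alpha$, and let $\beta\in J$. Then $\beta$ is idle at $(x,\gamma)$ in each of the following cases:
\begin{enumerate}
\item[(i)] $\beta\le\alpha$;
\item[(ii)] $2z_\beta^++|r_\gamma(x)|\le\|x\|$;
\item[(iii)] $z_\beta\le0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By admissibility $y_\beta(\gamma)=0=r_\gamma(e_\beta)$, so $|r_\gamma(x)-y_\beta(\gamma)|=|r_\gamma(x)-r_\gamma(e_\beta)|\le\|x-e_\beta\|$ by Lemma~\ref{lem:code}(a),(b).

(ii) By \eqref{eq:dist}, $|r_\gamma(x)-y_\beta(\gamma)|\le|r_\gamma(x)|+1\le1+\|x\|-2z_\beta^+=\|x-e_\beta\|$.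

(iii) This is a case of (ii), since $|r_\gamma(x)|\le\|x\|$.
\end{proof}

\begin{proposition}\label{prop:map}
\begin{enumerate}
\item[(a)] $F_J$ is a non-expansive map $B_J\to B_{V\oplus_\infty Y}$, and $F_J(0)=0$.
\item[(b)] $F_J(e_\beta)=(v_\beta,y_\beta)$ for $\beta\in J$.
\item[(c)] If $J'\subset J$, then $F_J$ coincides on $B_{J'}$ with the map $F_{J'}$ built from $(v_\beta,y_\beta)_{\beta\in J'}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The series $\sum_\beta z_\beta v_\beta$ converges absolutely with norm at most $\|z\|\le\|x\|$, so the $V$-component is the restriction of a linear operator of norm at most $1$. Fix $\gamma$. If $J=\emptyset$, then $G_J(\cdot)(\gamma)=r_\gamma$. Otherwise the endpoints of $K_\beta^\gamma(x)$ are $1$-Lipschitz functions of $x$, and the supremum of the left endpoints and the infimum of the right endpoints are finite, hence $1$-Lipschitz. Maxima and minima of $1$-Lipschitz functions are $1$-Lipschitz, so $G_J(\cdot)(\gamma)$ is $1$-Lipschitz. At $x=0$ every $\beta$ is idle by Lemma~\ref{lem:idle}(iii), so $G_J(0)=r(0)=0$. Therefore $|G_J(x)(\gamma)|\le\|x\|\le1$.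

It remains to see that $G_J(x)$ has countable support. Let $\gamma$ lie outside the countable set
\[
\operatorname{supp}r(x)\ \cup\bigcup_{\beta\in\operatorname{supp}z}\operatorname{supp}y_\beta .
\]
Indices $\beta\in J\setminus\operatorname{supp}z$ are idle by Lemma~\ref{lem:idle}(iii). For $\beta\in\operatorname{supp}z$ the interval $K^\gamma_\beta(x)$ is centered at $0=r_\gamma(x)$, so $\beta$ is idle as well. Hence $G_J(x)(\gamma)=r_\gamma(x)=0$.

(b) The interval $K_\beta^\gamma(e_\beta)$ is the single point $y_\beta(\gamma)$, and $G_J(e_\beta)(\gamma)$ lies in it.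

(c) Let $x\in B_{J'}$. For $\beta\in J\setminus J'$ we have $z_\beta=0$, so $\beta$ does not contribute to the sum and is idle at $(x,\gamma)$ for all $\gamma$. The code does not depend on $J$. Apply Lemma~\ref{lem:interval}.
\end{proof}

The next lemma is the heart of the matter: from some level in the support of $z$ on, the code is untouched. By Lemma~\ref{lem:idle}(i) level $\alpha$ can be disturbed only by indices $\beta>\alpha$, and by (ii) only by those where $z_\beta$ is comparable with $\|x\|$. An $\ell_1$-vector has only finitely many such coordinates.

\begin{lemma}\label{lem:survive}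
Let $x=(w,z)\in B_J$.
\begin{enumerate}
\item[(a)] If $z=0$, then $G_J(x)=r(x)$.
\item[(b)] If $z\ne0$, there is $\mu(x)\in\operatorname{supp}z$ such that $G_J(x)=r(x)$ on $\Gamma_\alpha$ for all $\alpha\ge\mu(x)$.
\item[(c)] If $z\neq0$ and $x$ is not one of the $e_\beta$, then $G_J(x)(\alpha,*)\ne0$ for every $\alpha\in\operatorname{supp}z$ with $\alpha\ge\mu(x)$, in particular for $\alpha=\mu(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every $\beta$ is idle by Lemma~\ref{lem:idle}(iii).

(b) By Lemma~\ref{lem:idle}(i) it suffices to find $\mu(x)\in\operatorname{supp}z$ such that every $\beta\in J$ with $\beta>\alpha\ge\mu(x)$ is idle at $(x,\gamma)$ for $\gamma\in\Gamma_\alpha$. If $\operatorname{supp}z$ has a largest element, let $\mu(x)$ be that element. Then $z_\beta=0$ and Lemma~\ref{lem:idle}(iii) applies. Otherwise choose a finite set $H\subset\operatorname{supp}z$ with $\sum_{\xi\notin H}|z_\xi|\le\frac12\|x\|$, and let $\mu(x)$ be an element of $\operatorname{supp}z$ larger than all elements of $H$. Then $\alpha$ and $\beta$ are distinct and lie outside $H$, so by Lemma~\ref{lem:code}(c)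
\[
2z_\beta^++|r_\gamma(x)|\le2|z_\beta|+\tfrac12|z_\alpha|\le2\bigl(|z_\alpha|+|z_\beta|\bigr)\le\|x\|,
\]
and Lemma~\ref{lem:idle}(ii) applies.

(c) By \eqref{eq:one}, $z_\alpha\notin\{0,1\}$, so $G_J(x)(\alpha,*)=\psi(z_\alpha)\ne0$.
\end{proof}

\section{The recursion and the bijection}\label{sec:recursion}

We now choose the index set and the prescribed points. By Lemma~\ref{lem:cardinal}(b),(c) there is an enumeration $(\tilde v_\beta,\tilde y_\beta)_{\beta<\lambda}$ of $B_V\times B_Y$ in which every pair occurs at arbitrarily large indices. The repetition is needed because a pair can be used at stage $\beta$ only if its support lies below level $\beta$. By transfinite recursion on $\beta<\lambda$ we decide whether $\beta\in I$. Given $I\cap\beta$ and an admissible family $(v_\alpha,y_\alpha)_{\alpha\in I\cap\beta}$, put $\beta\in I$ and $(v_\beta,y_\beta)=(\tilde v_\beta,\tilde y_\beta)$ if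
\[
\operatorname{supp}\tilde y_\beta\subset\Gamma_{<\beta}\qquad\text{and}\qquad(\tilde v_\beta,\tilde y_\beta)\notin F_{I\cap\beta}(B_{I\cap\beta}),
\]
and put $\beta\notin I$ otherwise. The resulting family is admissible. Let $F=F_I$, $G=G_I$ and $E=\{e_\beta:\beta\in I\}$. By Proposition~\ref{prop:map}(b),(c), later stages do not change earlier values, so
\begin{equation}\label{eq:avoid}
F(e_\beta)=(v_\beta,y_\beta)\notin F(B_{I\cap\beta})\qquad(\beta\in I).
\end{equation}

\begin{proposition}\label{prop:bij}
$F\colon B_I\to B_{V\oplus_\infty Y}$ is a non-expansive bijection.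
\end{proposition}

\begin{proof}
The map is non-expansive by Proposition~\ref{prop:map}(a).

\emph{Surjectivity.} Let $(v,y)\in B_V\times B_Y$. The levels occurring in $\operatorname{supp}y$ form a countable set, so $\operatorname{supp}y\subset\Gamma_{<\delta}$ for some $\delta<\lambda$ by Lemma~\ref{lem:cardinal}(a). Choose $\beta\ge\delta$ with $(\tilde v_\beta,\tilde y_\beta)=(v,y)$. Either $(v,y)\in F_{I\cap\beta}(B_{I\cap\beta})\subset F(B_I)$, or $\beta\in I$ and $(v,y)=F(e_\beta)$.

\emph{Injectivity.} Let $F(x)=F(x')$, so that $G(x)=G(x')$.

\emph{Case 1: $x,x'\notin E$.} Here we read the code. If $z=z'=0$, then $r(x)=r(x')$ by Lemma~\ref{lem:survive}(a), and $x=x'$ by Lemma~\ref{lem:code}(e). Otherwise, after exchanging $x$ and $x'$ if necessary, $z\ne0$ and either $z'=0$ or $\mu(x')\le\mu(x)$. Put $\alpha=\mu(x)$. By Lemma~\ref{lem:survive}(a),(b), $r(x)=G(x)=G(x')=r(x')$ on $\Gamma_\alpha$. Since $\alpha\in\operatorname{supp}z$ and $x\notin E$, we have $z_\alpha\notin\{0,1\}$ by \eqref{eq:one}, and Lemma~\ref{lem:code}(e) gives $x=x'$.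

\emph{Case 2: $x,x'\in E$.} Let $x=e_\beta$, $x'=e_{\beta'}$ with $\beta'\le\beta$. If $\beta'<\beta$, then $x'\in B_{I\cap\beta}$ and $F(e_\beta)=F(x')$ contradicts \eqref{eq:avoid}. So $x=x'$.

\emph{Case 3: exactly one of the points lies in $E$,} say $x=e_\beta$ and $x'\notin E$. Condition \eqref{eq:avoid} protects $F(e_\beta)$ only from points of $B_{I\cap\beta}$, so we show that $x'$ is such a point. This holds if $z'=0$. Let $z'\ne0$. The function $G(x')=y_\beta$ is supported in $\Gamma_{<\beta}$, so by Lemma~\ref{lem:survive}(c) every $\alpha\in\operatorname{supp}z'$ with $\alpha\ge\mu(x')$ is below $\beta$. In particular $\mu(x')<\beta$, so the elements of $\operatorname{supp}z'$ below $\mu(x')$ are below $\beta$ too. Thus $x'\in B_{I\cap\beta}$, which contradicts \eqref{eq:avoid}. This case does not occur.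
\end{proof}

\begin{remark}
Both conditions of the recursion are needed for injectivity. Without the second, $(v_\beta,y_\beta)=0$ is allowed and $F(e_\beta)=F(0)$. Without the first, take $W=V=\{0\}$, $J=\{1\}$ and $y_1=r(-e_1)=\frac12\mathbf 1_{\{(1,*)\}}-\frac12\mathbf 1_{\{(1,1)\}}$. This point avoids $F_\emptyset(B_\emptyset)=\{0\}$, but the index $1$ is idle at $-e_1$ by the proof of Lemma~\ref{lem:idle}(ii), so $G_J(-e_1)=y_1=G_J(e_1)$.
\end{remark}

The recursion does not say how large $I$ is. To find out, we exhibit points of the target that cannot carry a code and so must be images of unit vectors.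

\begin{lemma}\label{lem:small}
For $0<\varepsilon\le1$ and $0\le\alpha<\lambda$ let $p_{\varepsilon,\alpha}=(0,\varepsilon\mathbf 1_{\{(\alpha,\alpha)\}})$, where $(\alpha,\alpha)\in\Gamma_\alpha$. Then $F^{-1}(p_{\varepsilon,\alpha})\in E$. In particular $|I|=\lambda$.
\end{lemma}

\begin{proof}
Let $F(x)=p_{\varepsilon,\alpha}$ and suppose $x\notin E$. If $z\ne0$, then $G(x)(\mu(x),*)\ne0$ by Lemma~\ref{lem:survive}(c), but $\varepsilon\mathbf 1_{\{(\alpha,\alpha)\}}$ vanishes at all points with second entry $*$. If $z=0$, then $G(x)=r(x)$ vanishes on $\Gamma_\alpha$, but $\varepsilon\mathbf 1_{\{(\alpha,\alpha)\}}$ does not. So $x\in E$. The $\lambda$ points $p_{1,\alpha}$ have distinct preimages in $E$, so $|I|\ge\lambda$.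
\end{proof}

\section{Proofs of the theorems and corollaries}\label{sec:proofs}

A point of a convex set is \emph{extreme} if it is not the midpoint of two distinct points of the set. A surjective linear isometry maps extreme points of the unit ball to extreme points of the unit ball.

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Since $|I|=|\Gamma|=\lambda$, relabeling coordinates gives linear isometries of $\ell_1(I)$ onto $\ell_1(\lambda)$ and of $Y$ onto $\ell_\infty^c(\lambda)$. They turn the map of Proposition~\ref{prop:bij} into a non-expansive bijection between the balls in the theorem, and they preserve the remaining assertions about $F$. By Lemma~\ref{lem:small}, $\|F^{-1}(p_{\varepsilon,0})\|=1$ while $\|p_{\varepsilon,0}\|=\varepsilon$. For $\varepsilon<1$ a unit vector is mapped into the open ball. As $\varepsilon\to0$ we have $p_{\varepsilon,0}\to0$, while $F^{-1}(p_{\varepsilon,0})$ stays at distance $1$ from $F^{-1}(0)=0$.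

The point $e_\beta$ is extreme in $B_{W\oplus_1\ell_1(\lambda)}$: if it is the midpoint of $x$ and $x'$ in the ball, then $z_\beta+z'_\beta=2$, so $z_\beta=z'_\beta=1$ and $x=x'=e_\beta$ by \eqref{eq:one}. The ball of $V\oplus_\infty\ell_\infty^c(\lambda)$ has no extreme point: given $(v,y)$ in it, there is $\xi\notin\operatorname{supp}y$ because $\lambda$ is uncountable, and $(v,y)$ is the midpoint of the points $(v,y\pm\mathbf 1_{\{\xi\}})$ of the ball. Hence the spaces are not isometric.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Theorem~\ref{thm:general} with $W=V=\{0\}$ gives the bijection. It remains to show that the spaces are not isomorphic. The space $\ell_1$ has the Schur property: every weakly null sequence is norm null. So has $\ell_1(\lambda)$, because a sequence in it is supported on a countable set and functionals on the corresponding copy of $\ell_1$ extend to $\ell_1(\lambda)$. On the other hand, choose distinct $\xi_1,\xi_2,\dots$ in $\lambda$. The functions supported on $\{\xi_n\}$ and tending to $0$ form an isometric copy of $c_0$ in $\ell_\infty^c(\lambda)$. Its unit vectors $\mathbf 1_{\{\xi_n\}}$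 have norm $1$ and are weakly null, since $c_0^*=\ell_1$. A linear isomorphism onto $\ell_1(\lambda)$ would carry them to a weakly null sequence with norms bounded away from $0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:iso}]
By Lemma~\ref{lem:cardinal}(b), $|Q|\le\mathfrak c$, and $|P|\le\mathfrak c$ because $P\subset Q$ as sets. So both spaces have density character at most $\mathfrak c$. Apply Theorem~\ref{thm:general} with $\lambda=\mathfrak c$, $W=Q$, $V=P$; the domain $Q\oplus_1P$ is $P\oplus_1Q$ with the factors exchanged. The norms are equivalent because $\max\{\|p\|,\|q\|\}\le\|p\|+\|q\|\le2\max\{\|p\|,\|q\|\}$.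
\end{proof}

To pass from a map between two balls to a self-map of one ball, we use a sum whose unit ball consists of sequences of points of unit balls, and we let a shift absorb the change of space.

\begin{proof}[Proof of Corollary~\ref{cor:plastic}]
Let $P=\ell_1(\mathfrak c)$, $Q=\ell_\infty^c(\mathfrak c)$, and let $F\colon B_P\to B_Q$ be given by Theorem~\ref{thm:general} with $\lambda=\mathfrak c$, $W=V=\{0\}$. Put $Z_n=P$ for $n\le0$ and $Z_n=Q$ for $n\ge1$. Let $Z$ be the $c_0$-sum of $(Z_n)_{n\in\mathbb Z}$, that is, the space of $\zeta=(\zeta_n)$ with $\zeta_n\in Z_n$ and $\|\zeta_n\|\to0$ as $|n|\to\infty$, normed by $\sup_n\|\zeta_n\|$. For $\zeta\in B_Z$ define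
\[
\Phi(\zeta)_{n+1}=\zeta_n\quad(n\ne0),\qquad\Phi(\zeta)_1=F(\zeta_0).
\]
Since $Z_{n+1}=Z_n$ for $n\ne0$ and $F(\zeta_0)\in B_{Z_1}$, the map $\Phi$ takes $B_Z$ to $B_Z$. It is bijective, with $\Phi^{-1}(\eta)_n=\eta_{n+1}$ for $n\ne0$ and $\Phi^{-1}(\eta)_0=F^{-1}(\eta_1)$. It is non-expansive because it is so in each coordinate. On elements $\zeta$ with $\zeta_n=0$ for $n\ne0$ we have $\|\Phi(\zeta)-\Phi(\zeta')\|=\|F(\zeta_0)-F(\zeta'_0)\|$, so if $\Phi$ were an isometry, then $F$ would be one. But $F^{-1}$ is discontinuous.
\end{proof}

\section{The size hypotheses}\label{sec:size}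

The equation $\lambda^{\aleph_0}=\lambda$ entered through Lemma~\ref{lem:cardinal}: the target ball can be listed in $\lambda$ steps, and every point of it has its support below some level. For infinite $\lambda$ the equation is necessary in Theorem~\ref{thm:main}. A continuous surjection does not increase the density character, $B_{\ell_1(\lambda)}$ has density character $\lambda$, and the indicator functions of the countable subsets of $\lambda$ are $\lambda^{\aleph_0}$ points of $B_{\ell_\infty^c(\lambda)}$ at mutual distance $1$. For $\lambda=\aleph_0$ this says that the separable ball $B_{\ell_1}$ has no continuous map onto $B_{\ell_\infty}$.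

The bound on $V$ was used to list the target ball and the bound on $W$ to keep $|\Gamma|=\lambda$. Each is necessary in the presence of the other. If $W$ has density character at most $\lambda$, then so has $B_V$, as a continuous image of $B_{W\oplus_1\ell_1(\lambda)}$. If $V$ has density character at most $\lambda$, then the target ball has at most $\lambda$ points, and $B_W$ injects into it. Apart from size nothing is required: given any $W$ and $V$, take an infinite $\kappa$ bounding both density characters and $\lambda=\kappa^{\aleph_0}$, which satisfies $\lambda^{\aleph_0}=\lambda$. So every Banach space $W$ occurs as an $\ell_1$-summand of the domain, and every $V$ as an $\ell_\infty$-summand of the target, of a counterexample.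

The examples are non-separable, and the method shows why: by Lemma~\ref{lem:small} the points $p_{\varepsilon,0}$, $0<\varepsilon\le1$, already require $\mathfrak c$ unit vectors at mutual distance $2$. The argument does not decide the question for separable $X$ and $Y$.

\begin{thebibliography}{1}

\bibitem{Zavarzina}
Olesia Zavarzina,
\emph{Non-expansive bijections between unit balls of Banach spaces (A technical version with some boring proofs included)},
arXiv:1704.06961 (2017).

\end{thebibliography}
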